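
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{There are no $E_2$-idempotent ultrafilters}


\begin{abstract}
For ultrafilters $p,q$ on $\mathbb{N}=\{1,2,3,\dots\}$ let $E_2(p,q)$ be the ultrafilter of
those $A$ for which, for $p$-most $m$ and then for $q$-most $n$, the power $n^m$ lies in $A$. We
prove the conjecture that no nonprincipal ultrafilter satisfies $p=E_2(p,p)$. More strongly,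
$E_2(p,q)=p$ holds only for $p=q=1$: a nonprincipal exponent is never reproduced. The base can be
reproduced, and we describe exactly when $E_2(p,q)=q$ for some $p\neq 1$. The method is to assume
$p=E_2(p,q)$ and to construct, from $2$-adic valuations and the $2$-adic logarithm, an integer-valued
function that increases by exactly $1$ in passing from $m$ to $n^m$ when $n$ is chosen far enough
along $q$; its parity then gives a contradiction.
\end{abstract}

\section{The question and the results}

Let $\mathbb{N}=\{1,2,3,\dots\}$ and let $\beta\mathbb{N}$ be the set of ultrafilters on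
$\mathbb{N}$; we identify $n\in\mathbb{N}$ with the principal ultrafilter at $n$. For
$q\in\beta\mathbb{N}$ we write
\[
\forall^{q} n\; P(n)\qquad\text{for}\qquad \{n\in\mathbb{N} : P(n)\}\in q ,
\]
and read ``for $q$-most $n$''. If $P(n)$ involves a function that is not defined everywhere, then $P(n)$
is understood to include that the function is defined at the argument in question. The quantifier
$\forall^{q}$ commutes with negation and with finite conjunctions.
Two such quantifiers need not commute with each other, so there are two natural ways to raise an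
ultrafilter to the power of another one. They are given, for $A\subseteq\mathbb{N}$, by
\begin{align*}
A\in E_1(p,q) &\iff \forall^{p} n\;\forall^{q} m\;\; n^m\in A,\\
A\in E_2(p,q) &\iff \forall^{p} m\;\forall^{q} n\;\; n^m\in A .
\end{align*}
Both $E_1(p,q)$ and $E_2(p,q)$ are ultrafilters, by the rules just stated. In $E_1(p,q)$ the base
runs along $p$ and the exponent along $q$. In $E_2(p,q)$ the exponent is chosen first, along $p$, and
then the base, along $q$. On principal ultrafilters $E_2(m,n)=n^m$, and for $n\in\mathbb{N}$ the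
ultrafilter $E_2(p,n)=n^p$ is the image of $p$ under $m\mapsto n^m$.

Since $n^n=n$ only for $n=1$, the only principal solution of $p=E_i(p,p)$ is the trivial one, $p=1$.
We therefore call an ultrafilter $p$ \emph{$E_i$-idempotent} if $p\in\beta\mathbb{N}\setminus\mathbb{N}$
and $p=E_i(p,p)$. An $E_2$-idempotent $p$ would have a combinatorial consequence: if $\mathbb{N}$ is
finitely colored and $A\in p$ is a color class, then $\forall^{p}m\,\forall^{p}n$ the numbers $m$, $n$ and
$n^m$ all lie in $A$, so $p$ would yield arbitrarily large monochromatic triples $m,n,n^m$.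

Do such ultrafilters exist? For multiplication in place of exponentiation, nonprincipal idempotents
are supplied by a general lemma on compact semigroups (Section~\ref{sec:base}). That lemma needs
associativity, which $E_2$ lacks: $E_2(3,E_2(2,2))=(2^2)^3=2^6$, while $E_2(E_2(3,2),2)=2^{(2^3)}=2^8$.
For the other exponentiation it is known that $E_1(p,q)\neq q$ for all $p\in\beta\mathbb{N}$ and
$q\in\beta\mathbb{N}\setminus\mathbb{N}$, so there are no $E_1$-idempotents. The conjecture that there
are no $E_2$-idempotents either was posed in \cite{LB}. We prove it.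

\begin{theorem}\label{thm:main}
If $p\in\beta\mathbb{N}\setminus\mathbb{N}$, then $E_2(p,p)\neq p$.
\end{theorem}

In fact the base can be taken along any ultrafilter whatsoever.

\begin{theorem}\label{thm:strong}
If $p\in\beta\mathbb{N}\setminus\mathbb{N}$ and $q\in\beta\mathbb{N}$ is arbitrary, then
$E_2(p,q)\neq p$. Moreover, for $p,q\in\beta\mathbb{N}$,
\[
E_2(p,q)=p\iff p=q=1 .
\]
\end{theorem}

So $E_2$ never reproduces a nonprincipal exponent, just as $E_1(p,q)$ never equals a nonprincipal
exponent $q$. The base, in contrast, can be reproduced. Let $\odot$ denote the multiplication of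
ultrafilters, $A\in p\odot p'\iff\forall^{p}m\,\forall^{p'}m'\; mm'\in A$.

\begin{theorem}\label{thm:base}
\begin{enumerate}
\item[(i)] There are nonprincipal $p,q$ with $E_2(p,q)=q$.
\item[(ii)] Let $q\in\beta\mathbb{N}\setminus\{1\}$. There is $p\neq1$ with $E_2(p,q)=q$ if and only if
$q=E_2(e,y)$ for some nonprincipal $e$ with $e=e\odot e$ and some $y\in\beta\mathbb{N}$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is a special case of Theorem~\ref{thm:strong}, but it has a shorter proof, which
ends in Section~\ref{sec:escape}; the extra case needed for Theorem~\ref{thm:strong} is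
treated in Section~\ref{sec:bounded}. The next section explains the method on its simplest instances.

\section{Counting exponentiations}\label{sec:idea}

Suppose first that the base is the constant $2$ and that $p=E_2(p,2)=2^p$. Let $N(a)$ be the number of
times one can replace $a$ by its exponent:
\[
N(a)=0\ \text{ if $a$ is not of the form $2^m$ with $m\in\mathbb N$},\qquad N(2^m)=1+N(m).
\]
The recursion stops because $m<2^m$. One of the two sets $\{N\text{ even}\}$, $\{N\text{ odd}\}$ belongs
to $p$. The map $m\mapsto 2^m$ carries each of these sets into the other, so the image $2^p$ of $p$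
contains the other set. Hence $2^p\neq p$. The argument in general is the same.

\begin{lemma}[Counting lemma]\label{lem:count}
Let $p=E_2(p,q)$, let $D\in p$ and let $N:D\to\mathbb{Z}$. It is impossible that
\[
\forall^{p} m\;\forall^{q} n:\qquad m\in D,\quad n^m\in D,\quad N(n^m)=N(m)+1 .
\]
\end{lemma}

\begin{proof}
For some $i\in\{0,1\}$ the set $A=\{a\in D: N(a)\equiv i \bmod 2\}$ belongs to $p$, so
$\forall^{p}m\; m\in A$. Since $A\in p=E_2(p,q)$, also $\forall^{p}m\,\forall^{q}n\; n^m\in A$. Thus
$\forall^{p}m\,\forall^{q}n$ the integers $N(m)$ and $N(n^m)$ have the same parity, which contradicts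
the displayed condition.
\end{proof}

What must be found is a function $N$, that is, a way to read off from the single number $n^m$ enough
about $m$ to continue the count, without knowing $n$. When $q$ is nonprincipal this is the real
difficulty. In one simple case $m$ can be recovered exactly. Let $v$ be the $2$-adic
valuation and suppose that $v(n)=1$ for $q$-most $n$. Then $v(n^m)=m\,v(n)=m$ for these $n$, and
\[
N(a)=0\ \text{ if $a$ is odd},\qquad N(a)=1+N(v(a))\ \text{ if $a$ is even}
\]
(well-founded because $v(a)<a$) satisfies $N(n^m)=1+N(m)$ for every $m$ and $q$-most $n$. By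
Lemma~\ref{lem:count} with $D=\mathbb N$, no $p$ satisfies $p=E_2(p,q)$.

In general $v(n)$ varies with $n$, and $v(n^m)=m\,v(n)$ no longer determines $m$. Two features rescue
the argument. First, some quantity attached to $n$ converges $2$-adically along $q$, by compactness, so
it can be replaced by its limit with a small error. Second, $n$ is chosen after $m$, so the error can be
made as small as we like \emph{in terms of $m$}; a further valuation, or a locally constant
function, then removes it altogether.

\medskip
\noindent\textbf{Limits in $\mathbb{Z}_2$.} We use the ring $\mathbb{Z}_2$ of $2$-adic integers, its unit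
group $\mathbb{Z}_2^{*}$, and the valuation $v$, with $v(0)=\infty$ and $v(xy)=v(x)+v(y)$. If
$v(x)\neq v(y)$ then $v(x+y)=\min(v(x),v(y))$. For $x\neq0$ let
\[
u(x)=x/2^{v(x)}\in\mathbb{Z}_2^{*}.
\]
If $v(x'-x)>v(x)$, then $v(x')=v(x)$ and $u(x')-u(x)=(x'-x)/2^{v(x)}$. So on
$\mathbb{Z}_2\setminus\{0\}$ the function $v$ is locally constant and $u$ is continuous.

Let $h$ be a $\mathbb{Z}_2$-valued function defined on a set in $q$. For each $K$ there is exactly one residue
class mod $2^K$ that contains $h(n)$ for $q$-most $n$. These classes are compatible, so they define a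
unique $z\in\mathbb{Z}_2$ such that
\[
\forall^{q}n\;\; v(h(n)-z)\ge K\qquad\text{for every }K .
\]
We write $z=\lim_q h$. If a $\mathbb{Z}_2$-valued map $F$ is defined in a neighborhood of $z$ and continuous at
$z$, then $\lim_q F(h)=F(z)$. For a function $W$ with values
in $\mathbb N$, $\lim_q W=\infty$ means that $\forall^{q}n\;W(n)>K$ for every $K$.

\section{Ultrafilters containing the even numbers}\label{sec:even}

\begin{proposition}\label{prop:even}
If $p,q\in\beta\mathbb{N}$ and $2\mathbb{N}\in p$, then $p\neq E_2(p,q)$.
\end{proposition}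

Applying $v$ to $n^m$ gives $m\,v(n)$, and applying $v$ again turns the factor $v(n)$ into the additive
error $v(v(n))$. The $2$-adic limit $z$ of this error can be subtracted, and a third application of $v$
removes what remains.

\begin{proof}
Suppose $p=E_2(p,q)$. Then $\forall^{p}m\,\forall^{q}n$ the number $n^m$ is even, and $n^m$ is even if and
only if $n$ is; so $2\mathbb{N}\in q$. For even $a$ put
\[
M(a)=v(a)\ge1,\qquad X(a)=v(M(a))\ge0 .
\]
For even $m,n$ we have $M(n^m)=mM(n)$, and hence
\begin{equation}\label{eq:X}
X(n^m)=v(m)+v(M(n))=M(m)+X(n).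
\end{equation}
Let $z=\lim_q X\in\mathbb{Z}_2$, and for integers $x\ge0$ let $\varphi(x)=v(x-z)\in\{0,1,2,\dots\}\cup\{\infty\}$.

Fix an even $m$. For $q$-most $n$ the number $n$ is even and $v(X(n)-z)>X(m)=v(M(m))$. For such $n$, by \eqref{eq:X},
\[
\varphi(X(n^m))=v\bigl(M(m)+(X(n)-z)\bigr)=v(M(m))=X(m).
\]
So $\varphi$ takes $X(n^m)$ exactly to $X(m)$. Moreover $\varphi$ strictly decreases the number
$X(n^m)$: since $X(n)\ge0$ and $2^{X(m)}$ divides $M(m)\ge 1$,
\[
X(n^m)\ge M(m)\ge 2^{X(m)}>X(m)=\varphi(X(n^m)).
\]

Now count how long $\varphi$ decreases. Define $\lambda$ on integers $x\ge0$ by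
\[
\lambda(x)=0\ \text{ if }\varphi(x)\ge x,\qquad \lambda(x)=1+\lambda(\varphi(x))\ \text{ if }\varphi(x)<x ,
\]
a recursion on $x$. For every even $m$ we have shown that $\forall^{q}n$:
$\lambda(X(n^m))=1+\lambda(X(m))$. Thus $N(a)=\lambda(X(a))$ on $D=2\mathbb{N}$ has the properties excluded by
Lemma~\ref{lem:count}.
\end{proof}

\begin{example}
To illustrate $\varphi$ and $\lambda$, which depend only on $q$, let $q$ be nonprincipal and contain the set of all
$n_k=2^{2^{2^k-1}}$, $k\ge1$. Then $X(n_k)=2^k-1$, which tends to $-1$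
in $\mathbb{Z}_2$; so $z=-1$ and $\varphi(x)=v(x+1)$. For $m=16$ we have $M(m)=4$ and $X(m)=2$. Already
$n_3=2^{128}$ lies far enough along $q$: $n_3^{16}=2^{2048}$, so $X(n_3^{16})=11=4+7$ and
$\varphi(11)=v(12)=2=X(m)$. Here $\lambda(0)=0$, $\lambda(2)=1$ (because $\varphi(2)=0$) and $\lambda(11)=2$.
\end{example}

\section{Odd numbers: decoding by the logarithm}\label{sec:log}

On odd numbers $v$ vanishes, so we need another function that turns powers into products. It is the
$2$-adic logarithm.

\begin{lemma}\label{lem:log}
There is a continuous homomorphism $L:\mathbb{Z}_2^{*}\to(4\mathbb{Z}_2,+)$ with kernel $\{\pm1\}$ such that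
$v(L(t))=v(t-1)$ for $t\in1+4\mathbb{Z}_2$. In particular $L$ is injective on the odd positive integers, and
$L(a)\neq0$ for odd $a\ge3$.
\end{lemma}

\begin{proof}
For $t\in1+4\mathbb{Z}_2$ let $\log t=\sum_{i\ge1}(-1)^{i+1}(t-1)^i/i$. Suppose $t\ne1$ and let $s=v(t-1)\ge2$. The $i$th
term has valuation $is-v(i)$, which tends to $\infty$, so the series converges; and for $i\ge2$
\[
is-v(i)=s+(i-1)s-v(i)>s,\qquad\text{because}\quad (i-1)s\ge2(i-1)\ge i>v(i).
\]
Hence the first term dominates, and $v(\log t)=v(t-1)$; for $t=1$ both sides are $\infty$. It is a standard fact that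
$\log(tt')=\log t+\log t'$ for $t,t'\in1+4\mathbb{Z}_2$. Therefore
$v(\log t-\log t')=v(\log(t/t'))=v(t/t'-1)=v(t-t')$, so $\log$ is continuous.

Every unit is congruent to $1$ or $-1$ mod $4$, so $\mathbb{Z}_2^{*}=\{\pm1\}\times(1+4\mathbb{Z}_2)$. Put
$L(\pm t)=\log t$ for $t\in1+4\mathbb{Z}_2$. This is a continuous homomorphism, and $L(\pm t)=0$ exactly when
$v(t-1)=\infty$, that is, $t=1$. If $L(a)=L(b)$ for odd positive integers $a,b$, then $a=\pm b$, so $a=b$;
and for such $a$, $L(a)=0=L(1)$ only if $a=1$.
\end{proof}

\noindent\textbf{Standing situation.} Let $\mathbb{O}$ be the set of odd integers $\ge3$. By the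
\emph{standing situation} we mean the assumptions
\[
p\in\beta\mathbb{N}\setminus\mathbb{N},\qquad p=E_2(p,q),\qquad 2\mathbb{N}\notin p ,
\]
together with the notation introduced in the rest of this section; the aim is to refute them.
Since $p$ is nonprincipal, $\{1\}\notin p$, so $\mathbb{O}\in p$. As $n^m$ is odd if and only if $n$ is, the
set of odd numbers belongs to $q$. Also $q\neq1$, because $E_2(p,1)=1\neq p$. Hence $\mathbb{O}\in q$. Without nonprincipality this would
fail: $p=q=1$ does satisfy $p=E_2(p,q)$.

For $a\in\mathbb{O}$ put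
\[
M(a)=L(a)\in4\mathbb{Z}_2\setminus\{0\},\qquad W(a)=v(M(a))\ge2 .
\]
As in the even case, $M(n^m)=mM(n)$ for $m,n\in\mathbb{O}$. But now $m$ is odd, so the valuation does
not see it; the information about $m$ sits in the unit part: for $m,n\in\mathbb{O}$,
\begin{equation}\label{eq:Wu}
W(n^m)=W(n),\qquad u(M(n^m))=m\,u(M(n)).
\end{equation}
Here it is the unit $u(M(n))$ that we replace by its limit. Let
\[
\theta=\lim_q u(M(n))\in\mathbb{Z}_2^{*},\qquad
f:\mathbb{Z}_2\setminus\{0\}\to4\mathbb{Z}_2,\quad f(x)=L\bigl(u(x)/\theta\bigr).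
\]
The map $f$ is continuous. By \eqref{eq:Wu}, $u(M(n^m))/\theta=m\cdot u(M(n))/\theta$ is
$2$-adically close to $m$ for $n$ far along $q$, and $L$ turns this into an approximation of
$M(m)$: for $m,n\in\mathbb{O}$,
\[
f(M(n^m))=M(m)+\varepsilon_n,\qquad \varepsilon_n=L\bigl(u(M(n))/\theta\bigr),\qquad
\lim_q\varepsilon_n=L(1)=0 .
\]
Thus $f$ decodes $M(m)$ from $M(n^m)$ to any prescribed precision:
\begin{equation}\label{eq:decode}
\text{for each }m\in\mathbb{O}\text{ and each }K:\qquad \forall^{q}n\;\;\; v\bigl(f(M(n^m))-M(m)\bigr)\ge K .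
\end{equation}
Since $M(m)\neq0$, taking $K>W(m)$ gives in particular
\begin{equation}\label{eq:decodeval}
\text{for each }m\in\mathbb{O}:\qquad \forall^{q}n\;\;\; v\bigl(f(M(n^m))\bigr)=W(m).
\end{equation}
The definitions of $\theta$ and $f$ and the relations \eqref{eq:Wu}--\eqref{eq:decodeval} use only that
$\mathbb{O}\in q$.

\begin{example}\label{ex:odd}
We have $v(L(5))=v(4)=2$, so $L(5)/4$ is a unit. Let $q$ be a nonprincipal ultrafilter that contains one of the
following two sets; in both cases $\theta=L(5)/4$. If $q$ contains the set of all $n=5^{2^k}$, then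
$M(n)=2^kL(5)$, so $W(n)=k+2$ and $u(M(n))=\theta$; the error $\varepsilon_n$ is
$0$ and $\lim_qW=\infty$. If $q$ contains the set of all $n=5^{1+2^k}$ with $k\ge2$, then $M(n)=(1+2^k)L(5)$, so $W(n)=2$ and
$u(M(n))=(1+2^k)\theta$; the error $\varepsilon_n=L(1+2^k)$ has valuation
$k$, so it tends to $0$. These two kinds of behavior of $W$ are treated in turn.
\end{example}

\section{Logarithms tending to zero; proof of Theorem~\ref{thm:main}}\label{sec:escape}

To count, we want to iterate $f$, as we iterated $\varphi$ in Section~\ref{sec:even}. There are two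
points to settle. The decoding \eqref{eq:decode} is only approximate, so the count must not change under
small perturbations; and some quantity must decrease, so that the recursion stops. If $W\to\infty$ along
$q$, the valuation serves: $M(n^m)$ has the huge valuation $W(n)$, while $f(M(n^m))$ has valuation
$W(m)$.

\begin{proposition}\label{prop:escape}
In the standing situation it is impossible that $\lim_q W=\infty$.
\end{proposition}

\begin{proof}
Suppose $\lim_qW=\infty$. Define $\lambda$ on $\mathbb{Z}_2\setminus\{0\}$ by recursion on $v(x)$: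
\[
\lambda(x)=0\ \text{ if }v(f(x))\ge v(x),\qquad
\lambda(x)=1+\lambda(f(x))\ \text{ if }v(f(x))<v(x).
\]
The first case includes $f(x)=0$, so in the second $f(x)$ lies in the domain of $\lambda$.

\emph{The function $\lambda$ is locally constant.} We use induction on $v(x)$. Suppose first that $v(f(x))\ge v(x)$.
For $x'$ close to $x$ we have $v(x')=v(x)$ and, by continuity, $f(x')\equiv f(x)\equiv0\pmod{2^{v(x)}}$. So
$v(f(x'))\ge v(x')$ and $\lambda(x')=0=\lambda(x)$. Now suppose that $v(f(x))<v(x)$. Then $f(x)\neq0$ and, by induction,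
$\lambda$ is constant near $f(x)$. For $x'$ close to $x$ we have $v(x')=v(x)$, and $f(x')$ is so close to
$f(x)$ that $v(f(x'))=v(f(x))$ and $\lambda(f(x'))=\lambda(f(x))$. Hence $v(f(x'))<v(x')$ and $\lambda(x')=1+\lambda(f(x'))=\lambda(x)$.

\emph{The count.} Fix $m\in\mathbb{O}$. Since $\lambda$ is constant near $M(m)\neq0$, \eqref{eq:decode} with $K$ large
gives $\forall^{q}n$: $\lambda(f(M(n^m)))=\lambda(M(m))$. By \eqref{eq:decodeval}, $v(f(M(n^m)))=W(m)$ for $q$-most
$n$. Since $\lim_qW=\infty$, also $v(M(n^m))=W(n)>W(m)$ for $q$-most $n$. So the second case of the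
definition applies at $M(n^m)$, and
\[
\forall^{q}n:\qquad \lambda(M(n^m))=1+\lambda(f(M(n^m)))=1+\lambda(M(m)).
\]
Hence $N(a)=\lambda(M(a))$ on $D=\mathbb{O}$ contradicts Lemma~\ref{lem:count}.
\end{proof}

If the base and the exponent run along the same ultrafilter, then $W\to\infty$ is automatic. The reason is
that $\theta$ is then the limit of $u(M(a))$ along $p$ as well, so $f(M(a))$ is small for $p$-most $a$; for
$a=n^m$ this says that $M(m)$ is small.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that $p$ is nonprincipal and $p=E_2(p,p)$. By Proposition~\ref{prop:even}, $2\mathbb{N}\notin p$, so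
we are in the standing situation with $q=p$. Here $\theta=\lim_p u(M(a))$, so $\lim_p f(M(a))=L(1)=0$. Thus for each $K$ the set
$\{a\in\mathbb{O}:v(f(M(a)))>K\}$ belongs to $p=E_2(p,p)$, which means
\[
\forall^{p}m\;\forall^{p}n:\qquad v\bigl(f(M(n^m))\bigr)>K .
\]
By \eqref{eq:decodeval}, for each $m\in\mathbb{O}$ the left side equals $W(m)$ for $p$-most $n$. So
$\forall^{p}m\;W(m)>K$. As $K$ was arbitrary, $\lim_pW=\infty$, contrary to
Proposition~\ref{prop:escape}.
\end{proof}

\section{Logarithms bounded away from zero; proof of Theorem~\ref{thm:strong}}\label{sec:bounded}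

For arbitrary $q$ it remains to treat the case where $W$ does not tend to $\infty$ along $q$. Then the valuation
cannot serve to count: it will turn out to be constant, $W=w$. Instead $M$ has a nonzero limit $c$ along
$p$, and the decoding relation forces $f(c)=c$. This fixed point is repelling: near $c$, applying $f$ lowers
the valuation of the distance to $c$ by exactly $w$. So that valuation, divided by $w$, is a counter.

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
\emph{Nonprincipal $p$.} Suppose that $p$ is nonprincipal and $p=E_2(p,q)$. By Proposition~\ref{prop:even} we are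
in the standing situation. By Proposition~\ref{prop:escape} there is $K$ with $\forall^{q}n\;W(n)\le K$.
Since $W$ takes only finitely many values on this set of $q$, there is $w\ge2$ with $\forall^{q}n\;W(n)=w$. By
\eqref{eq:Wu}, $\forall^{p}m\,\forall^{q}n\;W(n^m)=w$, and as $p=E_2(p,q)$ this means
\[
\forall^{p}a\;\; W(a)=w .
\]
Let $c=\lim_pM$. Since $v(M(a)-c)>w=v(M(a))$ for $p$-most $a$, we have $v(c)=w$; in particular $c\neq0$, so $f$ is
defined and continuous at $c$.

\emph{Step 1: $f(c)=c$.} Let $K\in\mathbb{N}$. By continuity, $\forall^{p}a\;v(f(M(a))-f(c))\ge K$. As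
$p=E_2(p,q)$, this gives
\[
\forall^{p}m\;\forall^{q}n:\qquad v\bigl(f(M(n^m))-f(c)\bigr)\ge K .
\]
Combining this with \eqref{eq:decode} we get $\forall^{p}m\;v(M(m)-f(c))\ge K$. As $K$ was arbitrary, $f(c)=\lim_pM=c$.

\emph{Step 2: $c$ is repelling.} Let $v(x)=w$ and $v(x-c)\ge w+2$. Then $u(x)/u(c)=x/c\in1+4\mathbb{Z}_2$, so by
Step~1 and Lemma~\ref{lem:log}
\begin{equation}\label{eq:repel}
v(f(x)-c)=v(f(x)-f(c))=v\bigl(L(x/c)\bigr)=v(x/c-1)=v(x-c)-w .
\end{equation}

\emph{Step 3: the count.} The map $M$ is injective on $\mathbb{O}$ by Lemma~\ref{lem:log} and $p$ is nonprincipal,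
so $\forall^{p}a\;M(a)\neq c$. Let $d(a)=v(M(a)-c)$ and
\[
D=\{a\in\mathbb{O}: W(a)=w,\ M(a)\neq c,\ d(a)\ge w+2\}.
\]
Then $D\in p$, because $c=\lim_pM$, and $d$ is finite on $D$. Since $D\in p=E_2(p,q)$, we have
$\forall^{p}m\,\forall^{q}n$: $m\in D$ and $n^m\in D$. For such $m,n$, \eqref{eq:repel} with $x=M(n^m)$ gives
\[
v\bigl(f(M(n^m))-c\bigr)=d(n^m)-w .
\]
On the other hand, fix $m\in D$. By \eqref{eq:decode}, $v(f(M(n^m))-M(m))>d(m)=v(M(m)-c)$ for $q$-most $n$, and then
$v(f(M(n^m))-c)=d(m)$. Comparing the two values,
\[
\forall^{p}m\;\forall^{q}n:\qquad d(n^m)=d(m)+w .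
\]
So $N(a)=\lfloor d(a)/w\rfloor$ on $D$ contradicts Lemma~\ref{lem:count}. This proves $E_2(p,q)\neq p$ for
nonprincipal $p$.

\emph{Principal $p$.} Let $p=m\in\mathbb{N}$. Then $E_2(m,q)$ is the image of $q$ under the injection
$n\mapsto n^m$. If this image is the principal ultrafilter $m$, then $q$ is principal, $q=n$ say, with $n^m=m$.
For $n\ge2$ we have $n^m\ge2^m>m$. So $n=1$, and therefore $m=1$. Conversely $E_2(1,1)=1$.
\end{proof}

\begin{remark}
The counter $N$ depends on the ultrafilters in each case: on $q$ through $z$ in Section~\ref{sec:even}, on $q$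
through $\theta$ in Section~\ref{sec:escape}, and in the last proof on $p$ and $q$ through $w=\lim_qW$ and
$c=\lim_pM$. So the proof does not provide one coloring of $\mathbb{N}$ that serves for all ultrafilters at
once.
\end{remark}

\section{Reproducing the base}\label{sec:base}

We now turn to $E_2(p,q)=q$. Although $E_2$ is not associative, it is an action of the
multiplicative semigroup $(\beta\mathbb{N},\odot)$, because $(n^{m'})^m=n^{mm'}$. This brings back the method of
idempotents.

Recall that $\beta\mathbb{N}$ is a compact Hausdorff space, with the sets $\{p:A\in p\}$,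
$A\subseteq\mathbb{N}$, as a basis of clopen sets. The operation $\odot$ is associative, since
$A\in(p\odot p')\odot p''$ and $A\in p\odot(p'\odot p'')$ both mean
$\forall^{p}m\,\forall^{p'}m'\,\forall^{p''}m''\;mm'm''\in A$. For fixed $p'$ and $q$ the maps
$p\mapsto p\odot p'$ and $p\mapsto E_2(p,q)$ are continuous: $A\in p\odot p'$ if and only if the set
$\{m:\forall^{p'}m'\;mm'\in A\}$, which does not depend on $p$, belongs to $p$; and $A\in E_2(p,q)$ if
and only if $\{m:\forall^{q}n\;n^m\in A\}\in p$. Finally,
\begin{equation}\label{eq:action}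
E_2(p,E_2(p',q))=E_2(p\odot p',q),
\end{equation}
because $A$ belongs to either side if and only if $\forall^{p}m\,\forall^{p'}m'\,\forall^{q}n\;\,n^{mm'}\in A$.

We use the Ellis--Numakura lemma \cite[Thm~2.5]{HS}: a nonempty compact Hausdorff semigroup in which all the
maps $x\mapsto xy$ are continuous contains an idempotent.

\begin{proof}[Proof of Theorem~\ref{thm:base}]
The set $\beta\mathbb{N}\setminus\{1\}$ is closed, since $\{1\}$ is open. It is a subsemigroup for
$\odot$: if $p\odot p'=1$, then $\forall^{p}m\,\forall^{p'}m'\;mm'=1$, so $p=p'=1$. The only principal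
$\odot$-idempotent is $1$, since $n^2=n$ forces $n=1$. So every idempotent in $\beta\mathbb{N}\setminus\{1\}$ is
nonprincipal, and by the Ellis--Numakura lemma there is one.

\emph{The ``if'' part of} (ii). Let $e=e\odot e$ be nonprincipal and $q=E_2(e,y)$. By \eqref{eq:action},
\[
E_2(e,q)=E_2(e,E_2(e,y))=E_2(e\odot e,y)=E_2(e,y)=q ,
\]
so $p=e$ is as required.

\emph{Part} (i). Take a nonprincipal idempotent $e$ and $y=2$. The ultrafilter $q=E_2(e,2)=2^e$ is the image of $e$ under
the injection $m\mapsto2^m$, so it is nonprincipal, and $E_2(e,q)=q$ by what was just shown.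

\emph{The ``only if'' part of} (ii). Suppose that
$S=\{p\in\beta\mathbb{N}\setminus\{1\}:E_2(p,q)=q\}$ is nonempty. It is closed, because
$p\mapsto E_2(p,q)$ is continuous and $\beta\mathbb{N}\setminus\{1\}$ is closed. If $p,p'\in S$, then $p\odot p'\neq1$, and by \eqref{eq:action}
$E_2(p\odot p',q)=E_2(p,E_2(p',q))=E_2(p,q)=q$; so $p\odot p'\in S$. Thus $S$ is a closed subsemigroup of
$\beta\mathbb{N}\setminus\{1\}$. By the Ellis--Numakura lemma it contains an idempotent $e$, which is
nonprincipal, and $q=E_2(e,q)$ has the required form with $y=q$.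
\end{proof}

The value $q=1$ was set aside in (ii) only because it is trivial: $E_2(p,1)=1$ for every $p$.

\begin{thebibliography}{9}
\bibitem{HS} Hindman and Strauss, \emph{Algebra in the Stone--\v{C}ech Compactification}.
\bibitem{LB} Lorenzo Luperi Baglini, ``Exponentiations of ultrafilters'', arXiv:2308.02807 (2023).
\end{thebibliography}

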